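# Additivity of the Rochlin invariant $\mu$ for 2-links

## 1. Two twist-spun trefoils in disjoint balls

We work in the smooth category. Let $K\subset S^4$ be the 5-twist spin of the trefoil. By Zeeman's twist-spinning theorem the exterior of $K$ fibers over the circle, and the fiber is the 5-fold cyclic branched cover of $S^3$ along the trefoil, with an open ball removed. This branched cover is the Poincaré sphere $\Sigma(2,3,5)$. So $K$ bounds in $S^4$ a compact oriented 3-manifold $V$, and when the boundary sphere of $V$ is capped off with a ball we get $\hat V=\Sigma(2,3,5)$. Up to orientation, $\hat V$ bounds the $E_8$ plumbing, which is simply connected with even intersection form, hence spin, and has signature $\pm 8$. Modulo 16 this number is $8$, whatever the orientation.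

Now take a second copy $K'$ with its hypersurface $V'$, in a ball disjoint from the first one. Join $V$ to $V'$ by a tube $S^2\times[0,1]$ running along an arc that leaves both hypersurfaces on their positive sides. The result is a connected oriented hypersurface bounded by $K\sqcup K'$. Capping its two boundary spheres gives $\pm\Sigma(2,3,5)\#\pm\Sigma(2,3,5)$, which bounds the boundary sum of two $E_8$ plumbings. The signature is $\pm8\pm8\equiv0$ mod $16$. So the pair has invariant $0=8+8$. For two unknotted spheres bounding disjoint balls, the tubed hypersurface is $S^2\times[0,1]$, capping gives $S^3$, and $0=0+0$.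

Here is the invariant that we just computed.

**Definition.** A *2-link* is a closed oriented 2-submanifold $L=(K_1,\dots,K_m)\subset S^4$ with each $K_i$ diffeomorphic to $S^2$; a *2-knot* is a 1-component 2-link. A *Seifert hypersurface* for $L$ is a compact, connected, oriented 3-submanifold $V\subset S^4$ with $\partial V=L$ as oriented manifolds. Cap off each boundary sphere with a 3-ball to get a closed oriented 3-manifold $\hat V$. The spin structure that $V$ inherits from $S^4$ extends uniquely over the balls. Then $\mu(L)\in\mathbb Z/16$ is the Rochlin invariant of $\hat V$: the signature mod 16 of any compact spin 4-manifold $W$ with $\partial W=\hat V$ whose spin structure restricts to the given one.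

It is known that $\mu(L)$ does not depend on $V$ (this will also come out of the proof). In the example, additivity was automatic because the hypersurfaces were disjoint. If the components are linked, hypersurfaces of $K_1$ and $K_2$ may have to cross. The question, whose source is Eiji Ogasa, "Nonribbon 2-links all of whose components are trivial knots and some of whose band-sums are nonribbon knots", arXiv:1803.04581 (2018), is whether
$$\mu(L)=\mu(K_1)+\mu(K_2)$$
for every 2-link $L=(K_1,K_2)$. The answer is **yes**, and these notes prove it.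

## 2. Signatures, Rochlin invariants, and hypersurfaces dual to a class

For a compact oriented 4-manifold $W$, possibly with boundary, $\sigma(W)$ is the signature of the intersection form on $H_2(W;\mathbb Q)$. The form may be degenerate; the signature counts positive minus negative diagonal entries. If a form on a vector space is pulled back along a surjection, both forms have the same signature. We use three textbook facts: Novikov additivity (gluing along whole closed boundary components adds signatures), Rochlin's theorem (a closed spin 4-manifold has $\sigma\equiv0$ mod 16), and $\Omega_3^{spin}=0$ (every closed spin 3-manifold bounds a spin 4-manifold).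

For a closed oriented spin 3-manifold $V$, possibly disconnected, let $R(V)=\sigma(W)\bmod 16$ with $W$ compact spin and $\partial W=V$. It is well defined, additive under disjoint union, and $R(-V)=-R(V)$. If $G$ is compact spin with $\partial G=V'\sqcup(-V)$, fill $V$ and $V'$ by $W$ and $W'$; the closed spin manifold $W\cup G\cup(-W')$ has signature $\equiv0$, so
$$R(V')-R(V)\equiv\sigma(G)\pmod{16}.\tag{2.1}$$
For example, each of the two spin structures on $S^1\times S^2$ extends over $S^1\times D^3$, whose signature is $0$; so $R(S^1\times S^2)=0$ for both.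

Let $N$ be a closed oriented spin 4-manifold and $u\in H^1(N;\mathbb Z)=[N,S^1]$, where $S^1=\mathbb R/\mathbb Z$.

**Definition.** A closed oriented hypersurface $V\subset N$ is *dual to $u$* if $V=h^{-1}(c)$ for a map $h$ representing $u$ and a regular value $c$. We orient $V$ so that (positive normal, orientation of $V$) is the orientation of $N$. Boundaries are oriented by "outward normal first". Since the normal bundle is trivialized, $V$ inherits a spin structure from $N$.

By the Pontryagin–Thom construction, $V$ is dual to $u$ if and only if its intersection number with every loop $\gamma$ is $u(\gamma)$. For example, $pt\times S^3\subset S^1\times S^3$ is dual to a generator of $H^1$. Parallel copies give duals of multiples: if $V$ is dual to $u$, then $r$ parallel copies of $V$ are dual to $ru$.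

## 3. Surgery on the link: from $S^4$ to a closed manifold with $H_2=0$

**Theorem A.** For every 2-link $L=(K_1,\dots,K_m)$ with spherical components in $S^4$ (or in any integral homology 4-sphere), $\mu(L)=\sum_i\mu(K_i)$.

**Theorem B.** Let $N$ be a closed connected oriented spin 4-manifold with $H_2(N;\mathbb Z/2)=0$. Then $\rho(u):=R(V)$, where $V$ is any hypersurface dual to $u$, is well defined, and $\rho:H^1(N;\mathbb Z)\to\mathbb Z/16$ is a homomorphism.

In this section we deduce Theorem A from Theorem B. Let $\Sigma$ be $S^4$ or an integral homology 4-sphere. It has a unique spin structure, and each $K_i$ has trivial normal bundle because $K_i\cdot K_i=0$. Let $X_L$ be the exterior of $L$.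

**Step 1. The surgered manifold satisfies the hypotheses of Theorem B.** By duality and excision $H_2(X_L)\cong H^2(X_L,\partial X_L)\cong H^2(\Sigma,L)\cong H^1(L)=0$. Also $H_2(\Sigma,X_L)\to H_1(X_L)$ is an isomorphism, and by the Thom isomorphism $H_2(\Sigma,X_L)=\mathbb Z^m$ is generated by the meridian disks. So $H_1(X_L)=\mathbb Z^m$ has the meridians as a basis.

Let $N=X_L\cup\bigsqcup_iD^3\times S^1$ be the result of surgery on $L$. In the Mayer–Vietoris sequence
$$0=H_2(X_L)\to H_2(N)\to H_1(\partial X_L)=\mathbb Z^m\to H_1(X_L)\oplus\mathbb Z^m$$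
the last map is injective, so $H_2(N;\mathbb Z)=0$. The next terms show that $H_1(N)=\mathbb Z^m$, generated by the meridians. Universal coefficients give $H_2(N;\mathbb Z/2)=0$. The spin structure on $X_L$ extends uniquely over each $D^3\times S^1$, because $H^1(D^3\times S^1;\mathbb Z/2)\to H^1(S^2\times S^1;\mathbb Z/2)$ is an isomorphism.

**Step 2. $\mu(L)=\rho(\sum x_i)$ for suitable classes $x_i$.** Near $K_i$ a Seifert hypersurface is a collar of $K_i$, with orientation determined by that of $K_i$. So its intersection number with a small meridian $m_i$ depends only on the orientation of $m_i$; orient $m_i$ so that it is $+1$. Let $x_i\in H^1(N)$ be the basis dual to the $m_i$.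

Trivializations of the normal bundle of $K_i$ are unique up to isotopy, since $\pi_2(SO(2))=0$. A Seifert hypersurface $V$ of $L$ meets $\partial\nu K_i=S^2\times S^1$ in the graph of a map $S^2\to S^1$, which is null-homotopic; so $V$ can be isotoped to meet it in $S^2\times pt$. Then $V\cap X_L$ closes up in $N$ by disks $D^3\times pt$, and the result is $\hat V$. It meets every $m_i$ with intersection number $1$, so it is dual to $\sum x_i$. Its spin structure from $N$ restricts on $V\cap X_L$ to that from $\Sigma$, and the extension over the balls is unique. Hence $\mu(L)=\rho(\sum x_i)$.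

**Step 3. $\mu(K_i)=\rho(x_i)$ in the same manifold $N$.** We need a hypersurface for $K_1$ that avoids the other components. On $\partial X_L$ the class $x_1$ is $1$ on $m_1$ and $0$ on the other meridians. So, by homotopy extension, $x_1|_{X_L}$ is represented by a map $h:X_L\to S^1$ that is the projection on $\partial\nu K_1=S^2\times S^1$ and a constant $\ne0$ on $\partial\nu K_j$ for $j>1$. After a perturbation away from $\partial X_L$, $0$ is a regular value. Now $h^{-1}(0)$ meets $\partial X_L$ exactly in the sphere $S^2\times 0\subset\partial\nu K_1$, so precisely one component has nonempty boundary. Extended by a collar, it is a Seifert hypersurface $V_1$ of $K_1$ disjoint from all other $K_j$; its orientation is right because it meets $m_1$ with sign $+1$. The closed hypersurface $\hat V_1\subset N$ has intersection numbers $1,0,\dots,0$ with $m_1,\dots,m_m$, so it is dual to $x_1$, and $\mu(K_1)=\rho(x_1)$. The same works for every $i$.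

By Theorem B, $\mu(L)=\rho(\sum x_i)=\sum\rho(x_i)=\sum\mu(K_i)$. So Theorem B implies Theorem A, and the rest of the notes proves Theorem B.

From now on $N$ is as in Theorem B. Since $H_2(N;\mathbb Z)\otimes\mathbb Z/2$ embeds in $H_2(N;\mathbb Z/2)=0$, the group $H_2(N;\mathbb Z)$ is finite of odd order. Hence $H_2(N;\mathbb Q)=0$, $\sigma(N)=0$, and $H^2(N;\mathbb Z)\cong H_2(N;\mathbb Z)$ is finite of odd order.

## 4. Level sets of nearby circle-valued maps: $\rho$ is well defined

**Step 1. Two nearby maps, with values far apart.** The purpose is to produce a spin cobordism embedded in $N$. Let $h,h'=h+\varepsilon$ represent $u$, with $\varepsilon:N\to\mathbb R$ and $|\varepsilon|<\frac14$. Let $c,c'$ be regular values of $h,h'$ with real lifts such that $\kappa=c'-c\in(\frac14,\frac34)$. Put $V=h^{-1}(c)$, $V'=h'^{-1}(c')$. They are disjoint, because $h=c$ and $h'=c'$ would force $\varepsilon-\kappa\in\mathbb Z$, while $\varepsilon-\kappa\in(-1,0)$. For a local real lift $\tilde h$ the integer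
$$\lfloor\tilde h-c\rfloor-\lfloor\tilde h-c+\varepsilon-\kappa\rfloor$$
is independent of the lift and lies in $\{0,1\}$. Crossing $V$ in the positive normal direction it jumps by $+1$, crossing $V'$ by $-1$. Let $Q$ be the closure of the set where it equals $1$. Then $Q$ lies on the positive side of $V$ and on the negative side of $V'$, so $\partial Q=V'\sqcup(-V)$. The intersection form of $Q$ factors through $H_2(N;\mathbb Q)=0$. By (2.1), $R(V')-R(V)\equiv\sigma(Q)=0$.

**Step 2. Arbitrary maps and values.** Now we connect any two choices by such moves. Since $h^{-1}(c)=(h-c)^{-1}(0)$, it suffices to compare $h_0^{-1}(0)$ with $h_1^{-1}(0)$, where $0$ is regular for both and $h_1=h_0+g$ with $g:N\to\mathbb R$ (homotopic maps to $S^1$ differ by a real function). Take $K$ odd with $|g|/K<\frac14$. Apply Step 1 along $h_0+\frac jKg$, $0\le j\le K$, with regular values near $0$ for even $j$ (equal to $0$ for $j=0$) and near $\frac12$ for odd $j$. We arrive at $h_1$ with a value near $\frac12$. One more application, with $\varepsilon=0$, passes from there to $(h_1,0)$. So $\rho(u)$ is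 well defined.

By parallel copies, $\rho(ru)=r\rho(u)$ for $r\ge1$.

## 5. Cutting and pasting along $V_x\cap V_y$

The natural first attempt at additivity is this. Let $V_x,V_y$ be transverse hypersurfaces dual to $x,y$, and $S=V_x\cap V_y$, a closed surface. Near $S$ the picture is $S\times(\text{two crossing lines in }\mathbb R^2)$. Replace the cross by two disjoint arcs, compatibly with the normal directions. The result $V_{xy}$ has the same intersection numbers with loops that miss a neighborhood of $S$, so it is dual to $x+y$. We want $R(V_{xy})=R(V_x)+R(V_y)$.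

If $S=\emptyset$ this is immediate. If $S$ consists of spheres it is still true. Indeed, let $\Sigma$ be an embedded 2-sphere in a closed spin 3-manifold $V$, and let $V_\Sigma$ be obtained by cutting along $\Sigma$ and capping with two balls. Then $V\times I$ with a 3-handle attached along $\Sigma$ is a spin cobordism from $V$ to $V_\Sigma$. Its second rational homology comes from $V$, where classes can be pushed to different levels, so its signature is $0$ and $R(V)=R(V_\Sigma)$. Cutting $V_x\sqcup V_y$ along the copy of $S$ in each, or cutting $V_{xy}$ along the two copies of $S$ in the middle of the new arcs, and then capping, gives the same spin manifold. So the two sides agree.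

For surfaces of positive genus this stops: there is no unique way to fill the cut, and the conclusion can fail.

**Remark (not used): the torus case can fail when $H_2\ne0$.** In $T^4=\mathbb R^4/\mathbb Z^4$ with the Lie spin structure, given by the translation-invariant framing, take $x=dx_1$, $y=dx_2$. The subtori $x_1=0$, $x_2=0$ and $x_1+x_2=0$ are dual to $x,y,x+y$. Each is a $T^3$ with the Lie spin structure, because its unit normal is translation-invariant. Here $S$ is a 2-torus. For the Lie structure $R(T^3)=8$, and $8\ne8+8$ in $\mathbb Z/16$. So the hypothesis on $H_2$ in Theorem B cannot be dropped.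

To check $R(T^3)=8$, blow up $\mathbb{CP}^2$ at the nine base points of a generic pencil of cubics. This gives $E(1)$, of signature $-8$, fibered over $\mathbb{CP}^1$ with a torus fiber $S_0$. Let $Z$ be the complement of $S_0\times\mathrm{int}\,D^2$; then $\sigma(Z)=-8$. Since $c_1(E(1))$ is Poincaré dual to $S_0$, $Z$ is spin. It is simply connected, because an exceptional sphere meets $S_0$ once and so kills the meridian. Hence its spin structure is unique, and it does not extend over $E(1)$, whose form is odd. So the induced structure on $\partial Z=S_0\times S^1$ is non-bounding on the factor $S^1$ (otherwise it would extend over $S_0\times D^2$). A vanishing cycle $\gamma\subset S_0$ bounds a disk in $Z$, and relative to a framing that extends over the disk, the invariant framing of $S_0\times S^1$ along $\gamma$ rotates once in the tangent plane of the disk and once in the normal plane (framing $-1$). The total is even, so the invariant framing along $\gamma$ is compatible with the spin structure. As $Z$ is $S_0\times D^2$ with 2-handles along vanishing cycles and $\pi_1(Z)=1$,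 vanishing cycles generate $H_1(S_0)$. So the structure on $\partial Z$ is the Lie one, and $R(T^3)=-8\equiv8$.

So local cutting and pasting cannot suffice; the global hypothesis on $N$ must enter. Note that $S$ is the preimage of a point under $f=(x,y):N\to T^2$. The proof studies $N$ together with the whole map $f$. In outline: $(N,f)$ bounds over $T^2$, so $N$ is joined to $T^2\times S^2$ by 2- and 3-handles over $T^2$. This expresses $\rho(u)$ for $u=x,y,x+y$ through three signatures. All three are winding numbers of a *single* continuous map from a 2-torus to a unitary group, along three loops with $[\ell_{x+y}]=[\ell_x]+[\ell_y]$.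

## 6. Making $f$ onto and $x\cup y=0$

We want two properties that $(N,x,y)$ need not have: $f$ onto on $\pi_1$, and $x\cup y=0$ integrally. Let $r$ be the exponent of $H^2(N;\mathbb Z)$; it is odd. Put
$$N^+=N\#2(S^1\times S^3),\qquad x^+=rx+e_1,\quad y^+=ry+e_2,$$
with $e_i$ the new generators of $H^1$. Then $N^+$ satisfies the hypotheses of Theorem B and $H^2(N^+)=H^2(N)$. A dual of $x^+$ is a dual of $rx$ together with a disjoint $pt\times S^3$, and $R(S^3)=0$; similarly for $y^+$, and for $x^++y^+$ with two 3-spheres. Hence
$$\rho(x^+)=r\rho(x),\quad\rho(y^+)=r\rho(y),\quad\rho(x^++y^+)=r\rho(x+y).$$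
As $r$ is a unit mod 16, it suffices to treat $(N^+,x^+,y^+)$. Products of degree-one classes from different summands vanish, so $x^+\cup y^+=r^2\,x\cup y=0$. The circles of the two new summands map to the generators of $\pi_1(T^2)$.

So from now on we assume, for $f=(x,y):N\to T^2$:

* $f$ is onto on $\pi_1$, and $f^*(ab)=x\cup y=0$, where $a,b$ is the standard basis of $H^1(T^2)$;
* $rH^2(N;\mathbb Z)=0$ with $r$ odd, $H_2(N;\mathbb Q)=0$, and $\sigma(N)=0$.

To prove: $\rho(x+y)=\rho(x)+\rho(y)$.

## 7. $(N,f)$ bounds over $T^2$

We show $[N,f]=0$ in $\Omega_4^{spin}(T^2)$. The obstructions live in $H_p(T^2;\Omega^{spin}_{4-p})$; we kill them by factoring $f$ through circle bundles. Recall that a circle bundle with Euler class $e$ admits a lift of a map $g$ into its base exactly when $g^*e=0$, and that $e$ pulls back to $0$ on the total space.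

**Step 1. A first lift, which kills $H_2$.** Let $\pi:H\to T^2$ be the circle bundle with Euler class $ab$. As $f^*(ab)=0$, $f$ lifts to $N\to H$. As $\pi^*(ab)=0$, the map $H^2(T^2;\mathbb Z/2)\to H^2(H;\mathbb Z/2)$ is zero; dually
$$H_2(H;\mathbb Z/2)\to H_2(T^2;\mathbb Z/2)\ \text{ is zero.}$$

**Step 2. A second lift, which kills $H_3$.** By the Gysin sequence $0\to H^1(T^2)\to H^1(H)\to H^0(T^2)\xrightarrow{\cup ab}H^2(T^2)$, whose last map is an isomorphism, $\pi^*:H^1(T^2)\to H^1(H)$ is an isomorphism. So $\beta=\pi^*b$ is primitive, and by Poincaré duality there is $v\in H^2(H;\mathbb Z)$ with $\beta\cup v$ a generator of $H^3(H;\mathbb Z)$. Let $Y\to H$ be the circle bundle with Euler class $rv$. The pullback of $rv$ to $N$ lies in $rH^2(N)=0$, so $N\to H$ lifts to $\bar f:N\to Y$. As $r$ is odd, $\beta\cup rv$ generates $H^3(H;\mathbb Z/2)$, and it dies in $Y$. Hence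
$$H_3(Y;\mathbb Z/2)\to H_3(H;\mathbb Z/2)\ \text{ is zero.}$$

**Step 3. $\deg\bar f=0$.** $Y$ is a closed oriented connected 4-manifold with $\chi(Y)=0$ and $b_1(Y)\ge b_1(H)=2$. So $b_2(Y)=2b_1(Y)-2\ge2$, and there are $\alpha,\alpha'\in H^2(Y;\mathbb Z)$ with $\langle\alpha\alpha',[Y]\rangle\neq0$. As $\bar f^*\alpha$ is torsion, $\bar f^*(\alpha\alpha')=0$ in $H^4(N)=\mathbb Z$. So $\deg\bar f\cdot\langle\alpha\alpha',[Y]\rangle=0$ and $\deg\bar f=0$.

**Step 4. Descending the Atiyah–Hirzebruch filtration.** Let $\mathcal F_p$ be the filtration of $\Omega_4^{spin}(-)$ by $p$-skeleta. Naturally, $\mathcal F_p/\mathcal F_{p-1}=E^\infty_{p,4-p}$ is a subquotient of $H_p(-;\Omega_{4-p}^{spin})$, with $\Omega_0^{spin},\dots,\Omega_4^{spin}=\mathbb Z,\mathbb Z/2,\mathbb Z/2,0,\mathbb Z$.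

* $E^\infty_{4,0}\subset H_4(Y;\mathbb Z)$ records $\bar f_*[N]=0$, so $[N,\bar f]\in\mathcal F_3(Y)$.
* $\mathcal F_3(Y)/\mathcal F_2(Y)\to\mathcal F_3(H)/\mathcal F_2(H)$ is induced by the zero map on $H_3(-;\mathbb Z/2)$. So the image of $[N,\bar f]$ lies in $\mathcal F_2(H)$.
* By Step 1, in the same way, $[N,f]\in\mathcal F_1(T^2)$.
* As $\Omega_3^{spin}=0$, $\mathcal F_1=\mathcal F_0$ is the image of $\Omega_4^{spin}(pt)\cong\mathbb Z$, which is detected by the signature. Since $\sigma(N)=0$, $[N,f]=0$.

## 8. A cobordism from $T^2\times S^2$ to $N$ with 2- and 3-handles only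

If $F:P\to T^2$ extends $f$ over a spin 5-manifold $P$ with $\partial P=N$, then $\rho(u)$ is the signature mod 16 of a hypersurface of $P$ dual to $u$. But for $u=x,y,x+y$ these are three different 4-manifolds. To compare them we simplify $P$.

**Step 1. Fix the fundamental group.** By Section 7 there are a compact connected spin $P^5$ with $\partial P=N$ and $F:P\to T^2$ extending $f$ (discard closed components). $F_*$ is onto on $\pi_1$. Its kernel is the normal closure of finitely many elements, because $\pi_1(P)$ is finitely generated and $\mathbb Z^2$ is finitely presented. Do surgery on interior circles representing them, with framings to which the spin structure extends. $F$ extends because the circles are null-homotopic in $T^2$. We may thus assume $F_*:\pi_1(P)\cong\mathbb Z^2$.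

**Step 2. Remove a torus.** Two loops in $P$ mapping to the generators of $\mathbb Z^2$ commute in $\pi_1(P)$, so there is $j:T^2\to\mathrm{int}\,P$ with $Fj\simeq\mathrm{id}$. By general position ($2+2<5$) $j$ is an embedding. Its normal bundle has rank 3, is oriented, and has $w_2=0$ because $P$ is spin and $T^2$ is parallelizable; so it is trivial. Put
$$W=P\setminus\mathrm{int}(T^2\times D^3),\qquad\Theta_0=T^2\times S^2,$$
a connected spin cobordism from $\Theta_0$ to $N$. Removing a codimension-3 submanifold does not change $\pi_1$, so $\pi_1(W)=\mathbb Z^2$. The map $\pi_1(\Theta_0)\to\pi_1(W)$ is an isomorphism, and $\pi_1(N)\to\pi_1(W)$ is onto.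

**Step 3. Remove handles of index $0,1,4,5$.** This is a case of a theorem of Wall, *Geometrical connectivity I*, J. London Math. Soc. 1971: if $(W^m,M)$ is $s$-connected and $s\le m-4$, handles of index $\le s$ can be avoided. Here is the argument. Take a handle decomposition of $W$ on $\Theta_0$, with handles in order of index, and cancel the 0-handles against 1-handles. Let $Z_1,Z_2$ be the upper levels after the 1-handles and after the 2-handles.

Let $\mathsf h$ be a 1-handle. In $Z_1$ there is an embedded circle $\alpha$ that runs over $\mathsf h$ once, returns through $\Theta_0$, meets the belt sphere of $\mathsf h$ once transversally, and is disjoint from the other belt spheres and from the attaching circles of the 2-handles (general position in dimension 4). As $\pi_1(\Theta_0)\to\pi_1(W)$ is onto, we may choose the part in $\Theta_0$ so that $\alpha$ is null-homotopic in $W$. Being disjoint from the attaching circles, $\alpha$ also lies in $Z_2$. Seen from $Z_2$, $W$ is built upward with handles of index $\ge3$, and downward with the duals of 2- and 1-handles, of index $3$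 and $4$. So $\pi_1(Z_2)\to\pi_1(W)$ is an isomorphism, and $\alpha$ is null-homotopic in the 4-manifold $Z_2$. In dimension 4, homotopic embedded circles are isotopic, so $\alpha$ is isotopic to a small unknotted circle.

Insert at $Z_2$ a trivial cancelling pair of a 2- and a 3-handle. Its 2-handle is attached along a small unknotted circle, and an ambient isotopy moves this circle to $\alpha$. As $\alpha$ avoids the old 2-handles, the new 2-handle can be attached directly after the 1-handles, and it cancels $\mathsf h$ because $\alpha$ meets the belt sphere once. So $\mathsf h$ has been traded for a 3-handle. Repeat until no 1-handle is left.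

Now turn $W$ upside down. On $N$ there are handles of index $0,1,2,3$ (dual to $5,4,3,2$). Cancel the 0-handles and trade the 1-handles for 3-handles in the same way, using that $\pi_1(N)\to\pi_1(W)$ is onto. Seen from $\Theta_0$, this removes 5-handles and trades 4-handles for 2-handles; no 0- or 1-handles are created. So $W$ is built from $\Theta_0$ by attaching 2-handles and then 3-handles.

**Step 4. The middle level.** The 3-handles do not change $\pi_1$, so $\pi_1(\Theta_0)\to\pi_1(\Theta_0\times I\cup\text{2-handles})\cong\pi_1(W)$ is an isomorphism. Hence the attaching circles of the 2-handles are null-homotopic in $\Theta_0$. As homotopies of links of circles in a 4-manifold can be made isotopies, the circles are isotopic to a trivial link in disjoint balls, inside one ball $B\subset\Theta_0$. Surgery on an unknotted circle in $S^4$ gives $S^2\times S^2$ or the twisted $S^2$-bundle over $S^2$; the latter has odd form and is excluded because $W$ is spin. So the middle level is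
$$\Theta=(\Theta_0\setminus\mathrm{int}\,B)\cup E\cong(T^2\times S^2)\#k(S^2\times S^2),\qquad E=k(S^2\times S^2)\setminus\text{ball}.$$

$N$ is obtained from $\Theta$ by surgery on disjoint framed 2-spheres $b_1,\dots,b_l$, the attaching spheres of the 3-handles. Dually, $\Theta$ is obtained from $N$ by surgery on framed circles $\gamma_1,\dots,\gamma_l$. These bound disks in $W$ (the cocores), so $f(\gamma_i)$ is null-homotopic. Put
$$N^\circ=N\setminus\bigcup\nu\gamma_i=\Theta\setminus\bigcup\nu b_i .$$
The spin structures and orientations of $N$ and $\Theta$ agree on $N^\circ$, since $N^\circ\times I\subset W$.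

## 9. Three spin manifolds $G_x,G_y,G_{x+y}$ in infinite cyclic covers of $\Theta$

**Step 1. A map on $\Theta$ that agrees with $f$ on $N^\circ$.** Homotope $f$ to be constant, equal to a point $*$, near $\bigcup\nu\gamma_i$. Let $f_\Theta:\Theta\to T^2$ be $f$ on $N^\circ$ and $*$ on $\bigcup\nu b_i$. We claim that $f_\Theta$ is homotopic to the obvious projection $\Theta\to T^2$. Maps to $T^2$ are classified by their effect on $H_1$. By van Kampen $H_1(N^\circ)\to H_1(\Theta)$ is onto, and on $N^\circ$ both $f_\Theta$ and $F|_\Theta$ are homotopic to $F|_N$, through $N^\circ\times I\subset W$; so $f_\Theta\simeq F|_\Theta$. Next, $H_1(\Theta_0\setminus B)\to H_1(\Theta)$ is an isomorphism, and along $(\Theta_0\setminus B)\times I\subset W$ the map $F|_\Theta$ is compared with $F|_{\Theta_0}$. Finally $F|_{T^2\times D^3}$ is homotopic to the projection, as $Fj\simeq\mathrm{id}$.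

**Step 2. The hypersurfaces $V_u$ lie in both $N$ and $\Theta$.** Let $u\in\{x,y,x+y\}$, now viewed in $\mathrm{Hom}(\mathbb Z^2,\mathbb Z)$ with $\mathbb Z^2=\pi_1(T^2)$. Let $\tilde u:\mathbb R^2\to\mathbb R$ be the linear extension, $\bar u:T^2\to S^1$ the induced map, and $V_u=(\bar uf_\Theta)^{-1}(c)$ with $c\ne\bar u(*)$ regular. Then $V_u\subset N^\circ$, it is dual to $u$ in both $N$ and $\Theta$, and the two induced spin structures agree. So $\rho(u)=R(V_u)$.

**Step 3. A standard dual with $R=0$.** Let $B$ project into a small disk $\Delta\subset T^2$. Let $\mathrm{pr}:\Theta\to T^2$ be the projection outside $E$, extended over $E$ by a map into $\Delta$. Choose $c_u\notin\bar u(\Delta)$. Then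
$$V_u^{std}=(\bar u\,\mathrm{pr})^{-1}(c_u)=C_u\times S^2,\qquad C_u=\bar u^{-1}(c_u),$$
and $C_u$ is one circle because $u$ is primitive. It is dual to $u$ in $\Theta$, and $R(V_u^{std})=0$ by the example in Section 2.

**Step 4. The region between them.** We compare $V_u$ and $V_u^{std}$ in a cover where they can be moved apart. Let $\tilde\Theta\to\Theta$ be the $\mathbb Z^2$-cover, and let $\tilde f_\Theta,\widetilde{\mathrm{pr}}:\tilde\Theta\to\mathbb R^2$ be equivariant lifts; they exist on the same cover because $f_\Theta\simeq\mathrm{pr}$. Fix a lift $\tilde E$ of $E$ and a lift $\tilde*$ of $*$. Let $\Theta_u^\infty=\tilde\Theta/\ker u$ with deck generator $t$. Let $\tilde h,\tilde h^{std}:\Theta_u^\infty\to\mathbb R$ be induced by $\tilde u\tilde f_\Theta$ and by $\tilde u\widetilde{\mathrm{pr}}-\tilde c_u$, where $\tilde c_u$ is the lift of $c_u$ such that $0<\tilde h^{std}<1$ on the image of $\tilde E$. (It exists: $\widetilde{\mathrm{pr}}(\tilde E)$ lies in one lift of $\Delta$, on which $\tilde u$ avoids all lifts of $c_u$.) Both functions are proper and increase by $1$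 under $t$. So $\tilde h-\tilde h^{std}$ is $t$-invariant, hence bounded. Let $\tilde c$ be the lift of $c$ with
$$\tilde c<\tilde u(\tilde*)<\tilde c+1,$$
and put $\Theta_+=\{\tilde h\ge\tilde c\}$, $\Theta_-=\{\tilde h\le\tilde c\}$. For $n$ large,
$$G_u=\Theta_+\cap\{\tilde h^{std}\le n\}$$
is a compact spin manifold with $\partial G_u=t^nV_u^{std}\sqcup(-V_u)$. By (2.1),
$$\rho(u)\equiv-\sigma(G_u)\pmod{16}\qquad(n\text{ large}).\tag{9.1}$$
It remains to prove, for large $n$ (possibly depending on $u$),
$$\sigma(G_{x+y})=\sigma(G_x)+\sigma(G_y).\tag{9.2}$$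

## 10. The Lagrangian $L'$ of the $\mathbb Z^2$-cover

Let $\Lambda=\mathbb Q[\mathbb Z^2]$, with involution $\bar g=g^{-1}$ for $g\in\mathbb Z^2$ and augmentation $\epsilon:\Lambda\to\mathbb Q$. Let $\tilde N\to N$ be the $\mathbb Z^2$-cover given by $f$; it is connected. Put $A=H_1(\tilde N;\mathbb Q)$ and let $C_*$ be the finite free cellular $\Lambda$-complex of $\tilde N$. For a $\Lambda$-module $M$ let $H^*(N;M)=H^*(\mathrm{Hom}_\Lambda(C_*,M))$; it is a $\Lambda$-module, as the commutative ring $\Lambda$ acts on $M$ by $\Lambda$-linear maps. Poincaré duality $H^i(N;M)\cong H_{4-i}(N;M)$ is natural in $M$, and $H_i(N;\Lambda)$ is $H_i(\tilde N;\mathbb Q)$ up to the involution.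

**Step 1. An annihilator $p$ with $\epsilon(p)=1$.** We claim: *there is $p\in\Lambda$ with $p=\bar p$ and $\epsilon(p)=1$ that kills $H_2(\tilde N;\mathbb Q)$ and $H^2(N;\Lambda)$.* Here $H_2(N;\mathbb Q)=0$ enters. Let $\mathfrak m=\ker\epsilon$. Over the local ring $\Lambda_{\mathfrak m}$, whenever a differential of $C_*\otimes\Lambda_{\mathfrak m}$ has a unit entry, a change of basis splits off a contractible summand. When no unit entries are left, the differentials vanish modulo $\mathfrak m$, so the ranks are the Betti numbers $b_i(N)$. As $b_2(N)=0$, the term in degree 2 is zero and $H_2(\tilde N;\mathbb Q)_{\mathfrak m}=0$. This module is finitely generated over the Noetherian ring $\Lambda$, so some $p_0\notin\mathfrak m$, which we scale to $\epsilon(p_0)=1$, kills $H_2(\tilde N;\mathbb Q)$. Take $p=p_0\bar p_0$. By duality $H^2(N;\Lambda)$ is $H_2(\tilde N;\mathbb Q)$ up to the involution, and $\bar p=p$.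

**Step 2. $H_2$ of $\tilde\Theta$.** $\tilde\Theta$ is simply connected. It is $\mathbb R^2\times S^2$ with the lifts of $B$ replaced by the translates of $\tilde E$. So Mayer–Vietoris along 3-spheres gives
$$H_2(\tilde\Theta;\mathbb Q)=\mathbb Q[S^2]\oplus D_\Lambda,\qquad D_\Lambda=\Lambda^{2k},$$
with standard basis $\varepsilon_i,\varepsilon_i'$ ($1\le i\le k$) carried by $\tilde E$. The class $[S^2]$ can be pushed off to infinity, so it has zero intersection with everything. On $D_\Lambda$ the equivariant form is
$$\lambda(\xi,\eta)=\sum_g(\xi\cdot g\eta)\,g=\xi^TA_0\bar\eta,$$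
where $A_0$ is the hyperbolic matrix: $\varepsilon_i\cdot\varepsilon_j'=\delta_{ij}$, other products $0$.

Each $b_i$ is a sphere on which $f_\Theta=*$. Lift it to $\tilde\Theta$ over $\tilde*$, and denote its class in $D_\Lambda=H_2(\tilde\Theta;\mathbb Q)/\mathbb Q[S^2]$ again by $b_i$. The translates of the $b_i$ are disjoint and framed, so $L_0=\sum\Lambda b_i$ is $\lambda$-isotropic. Put
$$L'=L_0^\perp\supset L_0.$$
Let $\tilde N^\circ$ be the preimage of $N^\circ$ in $\tilde\Theta$. As $f_\Theta=f$ on $N^\circ$, it is also the preimage in $\tilde N$.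

**Step 3. $L'$ is isotropic, $L'=L'^\perp$, and $L'$ has rank $k$.** The idea is to push a class of $L'$ into $\tilde N^\circ$ and to use that $H_2(\tilde N;\mathbb Q)$ is torsion. Let $\xi\in L'\subset D_\Lambda\subset H_2(\tilde\Theta;\mathbb Q)$. By excision and the Thom isomorphism, $H_2(\tilde\Theta,\tilde N^\circ)\cong\Lambda^l$ via intersection numbers with the translates of the $b_i$. These vanish for $\xi$, so $\xi$ comes from some $\xi^\circ\in H_2(\tilde N^\circ)$. By Step 1, $q\xi^\circ\mapsto0\in H_2(\tilde N)$ for some nonzero $q\in\Lambda$. So $q\xi^\circ$ comes from $H_3(\tilde N,\tilde N^\circ)$. The $\gamma_i$ lift to closed circles, so this group is generated by the translates of the fiber disks $D^3$ of the $\nu\gamma_i$. Their boundaries are parallel to translates of the $b_i$. Hence $q\xi\in L_0$ in $D_\Lambda$.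

So for $\xi,\xi'\in L'$ we get $q\lambda(\xi,\xi')=\lambda(q\xi,\xi')=0$, and $\lambda(\xi,\xi')=0$ because $\Lambda$ is a domain. Thus $L'\subset L'^\perp$. Conversely $L'^\perp\subset L_0^\perp=L'$. So $L'=L'^\perp$, and over the fraction field $L'$ is its own orthogonal complement in a nonsingular space of dimension $2k$. Its rank is $k$.

**Step 4. An exact sequence.** We relate $D_\Lambda/L'$ to $A$. Since $H_i(\tilde N,\tilde N^\circ)=0$ for $i\le2$, $H_1(\tilde N^\circ)=H_1(\tilde N;\mathbb Q)=A$. Also $H_1(\tilde\Theta)=0$. In the sequence of $(\tilde\Theta,\tilde N^\circ)$ the class $[S^2]$ goes to $0$, and the kernel on $D_\Lambda$ is $L_0^\perp=L'$. So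
$$0\to L'\to D_\Lambda\xrightarrow{(\lambda(\cdot,b_i))_i}\Lambda^l\to A\to0\tag{10.1}$$
is exact.

We would like to evaluate $L'$ at every character of $\mathbb Z^2$ and get $k$-dimensional subspaces that vary continuously. For this $L'$ must be a direct summand, and that is not automatic. Consider $\Lambda^2\to\Lambda$, $(v,w)\mapsto v(t_1-1)+w(t_2-1)$. Its kernel is generated by $(t_2-1,\,1-t_1)$, which evaluates to $0$ at the trivial character. The image is the ideal $\mathfrak m$, which is not projective. The cokernel is $\Lambda/\mathfrak m=\mathbb Q$, a *finite-dimensional* $\Lambda$-module. By contrast, the kernel of $\Lambda\to\Lambda$, $v\mapsto v(t_1-1)$, with cokernel $\Lambda/(t_1-1)$, causes no trouble. The next section shows that $A$ contains nothing like the first case.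

## 11. $A=H_1(\tilde N;\mathbb Q)$ has no finite-dimensional submodule

**Proposition 11.1.** $A$ has no nonzero $\Lambda$-submodule of finite $\mathbb Q$-dimension.

*Proof.* By duality $H^3(N;\Lambda)\cong H_1(N;\Lambda)$ is $A$ up to the involution. So let $M\subset H^3(N;\Lambda)$ be a finite-dimensional submodule and $c\in M$. We show $c=0$, by writing $c$ as a product with a class $\tau\in H^2(N;\Lambda)$ pulled back from $T^2$, and seeing that $\tau=0$.

**Step 1. Coordinates adapted to $p$.** Choose a basis $t_1,t_2$ of $\mathbb Z^2$ such that no irreducible factor of $p$ has as Newton polygon a segment parallel to the $t_1$-direction; only finitely many directions are excluded. An irreducible factor of a nonzero $\varphi(t_1)\in\mathbb Q[t_1^{\pm1}]$ has such a segment as its Newton polygon. So $p$ is coprime in $\Lambda$ to every nonzero $\varphi(t_1)$.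

**Step 2. Larger coefficient modules.** We need modules on which polynomials in one variable become invertible. Let $\mathbb Z^2$ act by translation on $\mathbb F=\mathbb Q^{\mathbb Z^2}$, the functions of $(v_1,v_2)\in\mathbb Z^2$. Consider the submodules:

* $\Lambda$: finitely supported functions;
* $\Lambda_\infty$: functions with finite support on each column $\{v_1\}\times\mathbb Z$;
* $\Lambda_+$, $\Lambda_-$: those in $\Lambda_\infty$ vanishing for $v_1\ll0$, respectively $v_1\gg0$;
* $K_+$, $K_-$: functions which on each column vanish for $v_2\ll0$, respectively $v_2\gg0$, with a bound depending on the column.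

Cutting functions in two gives exact sequences of $\Lambda$-modules
$$0\to\Lambda\to\Lambda_+\oplus\Lambda_-\to\Lambda_\infty\to0,\qquad0\to\Lambda_\infty\to K_+\oplus K_-\to\mathbb F\to0,$$
with connecting maps $\delta_1,\delta_2$, in $H^*(N;-)$ and in $H^*(T^2;-)$. A nonzero $\varphi(t_1)$ acts invertibly on $\Lambda_\pm$ (for instance $\Lambda_+=\mathbb Q[t_2^{\pm1}]((t_1))$). A nonzero $\psi(t_2)$ acts invertibly on $K_\pm$ (for instance $K_+=\prod_{v_1}\mathbb Q((t_2))$). Hence they act invertibly on the corresponding cohomology groups.

To see such a connecting map at work, take the circle, with $0\to\mathbb Q[t^{\pm1}]\to\mathbb Q((t))\oplus\mathbb Q((t^{-1}))\to\mathbb Q^{\mathbb Z}\to0$, $w\mapsto(w,-w)$ on the left and the sum on the right. Here $H^0(S^1;M)=\ker(t-1)$ and $H^1(S^1;M)=M/(t-1)M$. The constant $1$ lifts to $(1_{v\ge0},1_{v<0})$. Applying $t-1$ gives $(-\delta_0,\delta_0)$, where $\delta_0$ is the indicator of $0$. So $1$ is sent to minus the class of $\delta_0$, a generator of $H^1(S^1;\mathbb Q[t^{\pm1}])=\mathbb Q$.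

**Step 3. Lift $c$ once: $c=\delta_1c_1$ with $\varphi c_1=0$.** By Cayley–Hamilton, nonzero $\varphi(t_1),\psi(t_2)$ annihilate $M$. As $\varphi c=0$ and $\varphi$ is invertible on $H^3(N;\Lambda_\pm)$, $c$ dies there. So $c=\delta_1c_1$ with $c_1\in H^2(N;\Lambda_\infty)$. Since $\delta_1(\varphi c_1)=\varphi c=0$, $\varphi c_1$ is the image of some $(a_+,a_-)\in H^2(N;\Lambda_+)\oplus H^2(N;\Lambda_-)$, and $(a_+,a_-)=\varphi\cdot(a_+',a_-')$. Subtracting the image of $(a'_+,a'_-)$ from $c_1$ changes neither $\delta_1c_1$ nor the setting, so we may assume $\varphi c_1=0$.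

**Step 4. Lift $c$ twice: $c_1=\delta_2\mu$.** For this we need a polynomial in $t_2$ alone that kills $c_1$. Now $\delta_1(\psi c_1)=\psi c=0$, so $\psi c_1$ is the image of some (new) $(a_+,a_-)\in H^2(N;\Lambda_+)\oplus H^2(N;\Lambda_-)$. From $\varphi\psi c_1=0$, $(\varphi a_+,\varphi a_-)$ is the image of some $d\in H^2(N;\Lambda)$. By the choice of $p$, $pd=0$, so $\varphi pa_\pm=0$, so $pa_\pm=0$ by invertibility of $\varphi$. Hence $p\psi c_1=0$.

Since $\varphi(t_1)$ and $p$ are coprime in $\Lambda$, by Gauss's lemma they are coprime in $\mathbb Q(t_2)[t_1^{\pm1}]$. Clearing denominators in a Bézout identity, the ideal $(\varphi,p)\subset\Lambda$ contains some $s(t_2)\ne0$. As $\varphi$ and $p$ both kill $\psi c_1$, we get $s\psi c_1=0$ with $0\ne s\psi\in\mathbb Q[t_2^{\pm1}]$. So $c_1$ dies in $H^2(N;K_\pm)$, and $c_1=\delta_2\mu$ for some $\mu\in H^1(N;\mathbb F)$. Altogether $c=\delta_1\delta_2\mu$.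

**Step 5. Factor out a class from $T^2$.** All the modules above are closed under pointwise multiplication by elements of $\mathbb F$, and this multiplication is $\mathbb Z^2$-equivariant. So cup product on the right with a cocycle representing $\mu$ is defined on equivariant cochains with values in each module; it commutes with the coboundary and with the coefficient maps. Hence $-\cup\mu$ commutes with $\delta_1,\delta_2$. Let $1\in H^0(T^2;\mathbb F)$ be the constant function. Then $\mu=f^*1\cup\mu$, and
$$c=\delta_1\delta_2(f^*1\cup\mu)=\tau\cup\mu,\qquad\tau=f^*\theta,\quad\theta=\delta_1\delta_21\in H^2(T^2;\Lambda).$$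
Now $H^2(T^2;\Lambda)\cong H_0(T^2;\Lambda)=\mathbb Q$ has trivial $\mathbb Z^2$-action. So $p\theta=\epsilon(p)\theta=\theta$, and $\tau=p\tau\in pH^2(N;\Lambda)=0$. Hence $c=0$. $\square$

**Corollary 11.2.** $A$ has projective dimension $\le1$ over $\Lambda$.

*Proof.* Let $\mathfrak n$ be a maximal ideal. By the Nullstellensatz $\Lambda/\mathfrak n$ is finite-dimensional over $\mathbb Q$, so $\mathrm{Hom}(\Lambda/\mathfrak n,A)=0$ by Proposition 11.1. This persists after localization, so $\operatorname{depth}A_{\mathfrak n}\ge1$ if $A_{\mathfrak n}\neq0$. As $\Lambda_{\mathfrak n}$ is regular of dimension 2, the Auslander–Buchsbaum formula $\mathrm{pd}\,A_{\mathfrak n}+\operatorname{depth}A_{\mathfrak n}=2$ gives $\mathrm{pd}\,A_{\mathfrak n}\le1$. This holds for all $\mathfrak n$, and $A$ is finitely generated over a Noetherian ring, so $\mathrm{pd}\,A\le1$. $\square$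

## 12. A map from the dual torus to $U(k)$

**Step 1. $L'$ is a direct summand.** By (10.1) and Corollary 11.2, $D_\Lambda/L'\cong\ker(\Lambda^l\to A)$ is projective. So $L'=\mathsf eD_\Lambda$ for an idempotent $\mathsf e\in M_{2k}(\Lambda)$. Over the fraction field $\mathsf e$ has rank $k$, so $\operatorname{tr}\mathsf e=k$.

**Step 2. Evaluate.** Let $\hat T=\mathrm{Hom}(\mathbb Z^2,U(1))$. For $\alpha\in\hat T$, evaluation $g\mapsto\alpha(g)$ turns the involution of $\Lambda$ into complex conjugation. Put $L'(\alpha)=\mathsf e(\alpha)\mathbb C^{2k}$. Its dimension is $\operatorname{tr}\mathsf e(\alpha)=k$. It is isotropic for the Hermitian form $v^TA_0\bar w$: evaluate $\mathsf e^TA_0\bar{\mathsf e}=0$ at $\alpha$. It depends continuously on $\alpha$.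

**Step 3. Isotropic subspaces as graphs.** Write $\mathbb C^{2k}=E_+\oplus E_-$, the $\pm1$ eigenspaces of $A_0$, with orthonormal bases $(\varepsilon_i\pm\varepsilon_i')/\sqrt2$ identifying both with $\mathbb C^k$. The form is $v_+\cdot\bar w_+-v_-\cdot\bar w_-$. A $k$-dimensional isotropic subspace meets $E_-$ only in $0$, so it is the graph of a linear map $E_+\to E_-$, and isotropy says that this map is unitary. So $L'(\alpha)=\mathrm{graph}\,\Psi(\alpha)$ with $\Psi:\hat T\to U(k)$. Near any $\alpha_0$, $k$ suitable columns of $\mathsf e(\alpha)$ form a continuous basis of $L'(\alpha)$; if $v_+,v_-$ are the matrices of its components, then $\Psi=v_-v_+^{-1}$. So $\Psi$ is continuous.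

**Step 4. Three loops.** For $u\in\{x,y,x+y\}$ let $\ell_u:U(1)\to\hat T$, $\ell_u(z)=z^{u(\cdot)}$. In coordinates $\ell_x=(z,1)$, $\ell_y=(1,z)$, $\ell_{x+y}=(z,z)$, so $[\ell_{x+y}]=[\ell_x]+[\ell_y]$ in $H_1(\hat T)$.

**Key claim.** For $n$ large,
$$\sigma(G_u)=\deg(\det\Psi\circ\ell_u).\tag{12.1}$$

Since $\deg\circ\det\circ\Psi$ is a homomorphism on $H_1(\hat T)$, (12.1) implies (9.2), and with (9.1) Theorem B follows. Sections 13 and 14 prove (12.1).

**Example.** Here is the algebra of (12.1) in one variable with $k=1$; we return to it in Section 14. In $\mathbb Q[t^{\pm1}]^2$ let $a_1=(t-1)\varepsilon_1+(t+1)\varepsilon_1'$. It is isotropic: $\lambda(a_1,a_1)=(t-1)(t^{-1}+1)+(t+1)(t^{-1}-1)=(t-t^{-1})+(t^{-1}-t)=0$. It spans a summand because $2=(t+1)-(t-1)$. In the eigenbasis, $a_1$ has components $\frac1{\sqrt2}(2t,-2)$. So the line at $z\in U(1)$ is the graph of $-z^{-1}$, of degree $-1$.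

## 13. Reducing $\sigma(G_u)$ to algebra over $\mathbb Q[t^{\pm1}]$

Fix $u$. As in Section 10, $\Theta_u^\infty$ is $\mathbb R\times S^1\times S^2$ with balls replaced by the copies $t^j\tilde E$. So
$$H_2(\Theta_u^\infty;\mathbb Q)=\mathbb Q[S^2]\oplus D,\qquad D=\mathbb Q[t^{\pm1}]^{2k}=D_\Lambda\otimes_\Lambda\mathbb Q[t^{\pm1}]\ \text{ via }g\mapsto t^{u(g)},$$
with standard basis carried by the image of $\tilde E$. Again $[S^2]$ pairs to zero with everything. On $D$ the intersection form $\langle\xi,\eta\rangle$ is the constant term of $\lambda(\xi,\eta)=\xi^TA_0\bar\eta$. Let $D_{\ge n}=\bigoplus_{j\ge n}t^j\mathbb Q^{2k}$ and similarly $D_{<n}$. Then $D=D_{<n}\oplus D_{\ge n}$ orthogonally, and $D_{\ge n}^\perp=D_{<n}$. Since $t^j\tilde E$ lies in $\{j<\tilde h^{std}<j+1\}$, the images of $H_2\{\tilde h^{std}\le n\}$ and $H_2\{\tilde h^{std}\ge n\}$ in $D=H_2(\Theta_u^\infty;\mathbb Q)/\mathbb Q[S^2]$ are $D_{<n}$ and $D_{\ge n}$.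

Let $\mathcal B=\mathrm{im}(H_2(\Theta_+;\mathbb Q)\to D)$. As $\tilde h-\tilde h^{std}$ is bounded, and $t^jb_i$ lies at height $\tilde h=\tilde u(\tilde*)+j$, there are $n_0,n_1$ with
$$D_{\ge n_0}\subset\mathcal B\subset D_{\ge-n_1};\qquad t^jb_i\in\mathcal B\ (j\ge0);\qquad t^jb_i\perp\mathcal B\ (j<0).\tag{13.1}$$
The last holds because for $j<0$ we have $\tilde u(\tilde*)+j<\tilde c$, so $t^jb_i$ lies in the interior of $\Theta_-$.

**Step 1. For $n$ large, $\sigma(G_u)=\sigma(\langle\,,\rangle|_{\mathcal B\cap D_{<n}})$.** The form of $G_u$ is pulled back from $D$, so we need that the image of $H_2(G_u)$ in $D$ is $\mathcal B\cap D_{<n}$. The inclusion $\subset$ is clear. Let $d\in\mathcal B\cap D_{<n}$ be represented by $\xi_1\in H_2(\Theta_+)$ and by $\xi_2\in H_2\{\tilde h^{std}\le n\}$. In $H_2(\Theta_u^\infty)$ these differ by a multiple of $[S^2]$, which is represented in $\{\tilde h^{std}\le n\}$. After correcting $\xi_2$, Mayer–Vietoris for $\Theta_u^\infty=\Theta_+\cup\{\tilde h^{std}\le n\}$, whose intersection is $G_u$, gives a class in $H_2(G_u)$ mapping to $d$.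

**Step 2. The Lagrangian of the infinite cyclic cover is the specialization of $L'$.** Let
$$\mathcal L=\sum\mathbb Q[t^{\pm1}]b_i,\quad\mathcal L_+=\sum\mathbb Q[t]b_i\subset\mathcal B,\quad\mathcal L_-=\sum t^{-1}\mathbb Q[t^{-1}]b_i\perp\mathcal B,\quad\mathcal L'=\mathcal L^\perp .$$
The orthogonal complement of $\mathcal L$ is the same for $\lambda$ and for $\langle\,,\rangle$, because $\mathcal L$ is $t$-invariant and the coefficients of $\lambda(\xi,\eta)$ are the numbers $\langle\xi,t^j\eta\rangle$.

Let $N_u^\infty$ be the infinite cyclic cover of $N$. By the Wang sequence $H_2(N_u^\infty;\mathbb Q)/(t-1)$ embeds in $H_2(N;\mathbb Q)=0$. So the finitely generated $\mathbb Q[t^{\pm1}]$-module $H_2(N_u^\infty;\mathbb Q)$ has no free summand: it is torsion.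

Now argue as in Section 10, Step 3. Let $\xi\in\mathcal L^\perp$, and let $N_u^{\circ,\infty}$ be the preimage of $N^\circ$. The class $\xi$ maps to $0$ in $H_2(\Theta_u^\infty,N_u^{\circ,\infty})\cong\mathbb Q[t^{\pm1}]^l$, so it comes from some $\xi^\circ\in H_2(N_u^{\circ,\infty})$. Some nonzero multiple $q\xi^\circ$ dies in $H_2(N_u^\infty)$, so it comes from the fiber disks of the $\nu\gamma_i$, and $q\xi\in\mathcal L$. Hence $q\lambda(\xi,\xi')=\lambda(q\xi,\xi')=0$ for $\xi,\xi'\in\mathcal L'$, so $\mathcal L'$ is isotropic. With $\mathcal L'^\perp\subset\mathcal L^\perp=\mathcal L'$ we get $\mathcal L'=\mathcal L'^\perp$, of rank $k$.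

Let $L'_u=\mathsf e_uD$ be the specialization of $L'$. It is an isotropic summand of rank $\operatorname{tr}\mathsf e_u=k$, and it contains $\mathcal L$ because $\mathsf eb_i=b_i$. So $L'_u\subset L_u'^\perp\subset\mathcal L^\perp=\mathcal L'$. The ranks are equal and $D/L'_u$ is torsion-free, so $\mathcal L'=L'_u$. Hence $\mathcal L'$ is a summand, and its evaluation at $|z|=1$ is
$$\mathcal L'(z)=L'(\ell_u(z)).\tag{13.2}$$

**Step 3. An adapted basis.** We want an isometry carrying the span of the $\varepsilon_i$ to $\mathcal L'$. The summand $\mathcal L'$ is free, since $\mathbb Q[t^{\pm1}]$ is a PID. As $\lambda$ is nonsingular and $\mathcal L'$ is a summand, $D$ maps onto the conjugate dual of $\mathcal L'$ with kernel $\mathcal L'^\perp=\mathcal L'$. So $\lambda$ identifies a complement $\mathcal C$ of $\mathcal L'$ with this conjugate dual. Take a basis $a_i$ of $\mathcal L'$ and the basis $c_j'$ of $\mathcal C$ with $\lambda(a_i,c'_j)=\delta_{ij}$. Put $s_{jm}=\lambda(c'_j,c'_m)=\bar s_{mj}$ and $c_j=c_j'-\frac12\sum_ms_{jm}a_m$. Then $\lambda(a_i,c_j)=\delta_{ij}$ and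
$$\lambda(c_i,c_j)=s_{ij}-\tfrac12\bar s_{ji}-\tfrac12s_{ij}=0.$$
So there is $g\in GL_{2k}(\mathbb Q[t^{\pm1}])$ preserving $\lambda$ with $g\varepsilon_i=a_i$, $g\varepsilon'_i=c_i$. Put $D'_{\ge n}=gD_{\ge n}$, $D'_{<n}=gD_{<n}$. Then for every $n$, $D=D'_{<n}\oplus D'_{\ge n}$ orthogonally and $\mathcal L'=(\mathcal L'\cap D'_{<n})\oplus(\mathcal L'\cap D'_{\ge n})$.

**Step 4. Splitting $\mathcal B\cap D_{<n}$.** We separate a part that depends on the topology from a part that depends only on $g$. Choose $n'$ with $D'_{\ge n'}\subset D_{\ge n_0}\subset\mathcal B$; this is possible since $g$ has Laurent polynomial entries. Then let $n$ be any sufficiently large integer, in particular with $D_{\ge n}\subset D'_{\ge n'}$. Let $X_1=\mathcal B\cap D'_{<n'}$, which is finite-dimensional because $\mathcal B\subset D_{\ge-n_1}$ and $D'_{<n'}$ has degrees bounded above. Since $D'_{\ge n'}\subset\mathcal B$, we have $\mathcal B=X_1\oplus D'_{\ge n'}$. Moreover $X_1\subset(D'_{\ge n'})^\perp\subset D_{\ge n}^\perp=D_{<n}$. So, orthogonally,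
$$\mathcal B\cap D_{<n}=X_1\oplus X,\qquad X:=gD_{\ge n'}\cap D_{<n}.$$

**Step 5. $\sigma(X_1)=0$.** We exhibit a Lagrangian. Let $T'=\mathcal L_++(\mathcal L'\cap D'_{\ge n'})\subset\mathcal B\cap\mathcal L'$. Decompose an element of $T'\subset\mathcal L'$ along $D'_{<n'}\oplus D'_{\ge n'}$; the second component lies in $\mathcal L'\cap D'_{\ge n'}\subset T'$, so the first lies in $T'$ too. Thus
$$T'=T''\oplus(\mathcal L'\cap D'_{\ge n'}),\qquad T''=T'\cap D'_{<n'}\subset X_1,$$
and $T''$ is isotropic. Let $J$ be the orthogonal complement of $T''$ in $X_1$, and $\xi\in J$. As $\xi\perp D'_{\ge n'}$, we get $\xi\perp T'\supset\mathcal L_+$. As $\xi\in\mathcal B$, $\xi\perp\mathcal L_-$. So $\xi\in\mathcal L^\perp=\mathcal L'$. Hence $J\subset\mathcal L'$ is isotropic, and $T''\subset J$. Pass to the quotient of $X_1$ by its radical (which lies in $J$), and denote images by bars. Then $\bar J=\bar T''^\perp$ is isotropic, so $\bar J\subset\bar J^\perp=\bar T''\subset\bar J$. So $\bar T''=\bar T''^\perp$ is a Lagrangian in a nondegenerate space, and $\sigma(X_1)=0$.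

Therefore $\sigma(G_u)=\sigma(X)$.

## 14. Counting signs with Toeplitz operators

It remains to show $\sigma(X)=\deg\det(\Psi\circ\ell_u)$. We use the following theorem. Let $H^2(\mathbb C^k)\subset L^2(S^1;\mathbb C^k)$ be the Hardy space, the closed span of $t^jv$ with $j\ge0$. For continuous $\Phi:S^1\to GL_k(\mathbb C)$ the Toeplitz operator $T_\Phi$ on $H^2(\mathbb C^k)$ is multiplication by $\Phi$ followed by orthogonal projection to $H^2(\mathbb C^k)$. **Gohberg–Krein:** $T_\Phi$ is Fredholm of index $-\deg\det\Phi$. (For $k=1$ and $\Phi=t$ it is the shift, injective with one-dimensional cokernel, of index $-1$.)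

Complexify everything; $X$ now also denotes its complexification, with the Hermitian form of the same signature.

**Step 1. The blocks of $g$.** For $|t|=1$, $g(t)$ preserves $v^TA_0\bar w$. Write $g_{\pm\pm}$ for its blocks with respect to $E_+\oplus E_-$ (so $g_{+-}:E_-\to E_+$) and $J_0=\mathrm{diag}(1,-1)$. Then $g^*J_0g=J_0$. Hence $g^{-1}=J_0g^*J_0$, and also $gJ_0g^*=J_0$. From
$$g_{++}^*g_{++}=1+g_{-+}^*g_{-+},\qquad g_{--}^*g_{--}=1+g_{+-}^*g_{+-}$$
both $g_{++}(t)$ and $g_{--}(t)$ are invertible.

**Step 2. Two decompositions of one Hilbert space.** Let $\mathcal H=L^2(S^1;\mathbb C^{2k})$, let $\mathcal H_{\ge n}=t^nH^2(\mathbb C^{2k})$ be the closure of $D_{\ge n}\otimes\mathbb C$, and let $\Pi_{\ge n}$ be the orthogonal projection to it. The form is $\langle\xi,\eta\rangle=\int(\xi_+\cdot\bar\eta_+-\xi_-\cdot\bar\eta_-)$, with normalized measure. As $D_{\ge n}\subset gD_{\ge n'}$, we have $gD_{\ge n'}=X\oplus D_{\ge n}$ with $X\subset D_{<n}$ finite-dimensional. Taking closures,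
$$\mathcal K:=g\mathcal H_{\ge n'}=X\oplus\mathcal H_{\ge n},$$
orthogonally both for $L^2$ and for $\langle\,,\rangle$. The form is nondegenerate on $\mathcal K$, as $g$ is an isometry for it; so it is nondegenerate on $X$. Write $X=X_+\oplus X_-$, orthogonal for the form, with $X_+$ positive and $X_-$ negative definite, and $d_\pm=\dim X_\pm$. Put
$$\mathcal P_1=g(t^{n'}H^2(E_+)),\quad\mathcal N_1=g(t^{n'}H^2(E_-)),\quad\mathcal P_2=X_+\oplus t^nH^2(E_+),\quad\mathcal N_2=X_-\oplus t^nH^2(E_-).$$
For $i=1,2$, $\mathcal K=\mathcal P_i\oplus\mathcal N_i$ orthogonally for the form. The form is uniformly positive on $\mathcal P_i$ and uniformly negative on $\mathcal N_i$: for $i=1$ because $g$ is a bounded invertible isometry of the form, for $i=2$ because $X$ is finite-dimensional. Let $\pi:\mathcal K\to\mathcal P_2$ be the projection along $\mathcal N_2$.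

**Step 3. $\pi|_{\mathcal P_1}:\mathcal P_1\to\mathcal P_2$ is an isomorphism.** This is the infinite-dimensional version of "two maximal positive subspaces project isomorphically to each other". For $\eta\in\mathcal P_1$, with constants $c,C>0$,
$$c\|\eta\|^2\le\langle\eta,\eta\rangle\le\langle\pi\eta,\pi\eta\rangle\le C\|\pi\eta\|^2,$$
since $\eta-\pi\eta\in\mathcal N_2$ contributes a nonpositive amount. So $\pi|_{\mathcal P_1}$ is injective with closed range. If it is not onto, some $0\ne v\in\mathcal P_2$ is form-orthogonal to $\pi\mathcal P_1$, because the form is an equivalent inner product on $\mathcal P_2$. As $\langle v,\eta\rangle=\langle v,\pi\eta\rangle$, $v$ is form-orthogonal to $\mathcal P_1$. Then $v\in\mathcal N_1$ and $\langle v,v\rangle\le0$, contradicting $0\neq v\in\mathcal P_2$.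

**Step 4. $d_+$ and $d_-$ as indices.** The projection $\mathcal P_2\to t^nH^2(E_+)$ is onto with kernel $X_+$. So the composite
$$t^{n'}H^2(E_+)\xrightarrow{\ g\ }\mathcal P_1\xrightarrow{\ \pi\ }\mathcal P_2\to t^nH^2(E_+)$$
is onto with kernel of dimension $d_+$: it is Fredholm of index $d_+$. To identify it, write $gv=\xi+w$ with $\xi\in X$, $w\in\mathcal H_{\ge n}$. As $X\subset D_{<n}\otimes\mathbb C$, $w=\Pi_{\ge n}(gv)$, and the composite is $v\mapsto w_+=\Pi_{\ge n}(g_{++}v)$. After multiplying by $t^{-n'}$ on the source and $t^{-n}$ on the target it is the Toeplitz operator with symbol $t^{n'-n}g_{++}$. By Gohberg–Krein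
$$d_+=k(n-n')-\deg\det g_{++}.$$
The same argument with the negative of the form gives $d_-=k(n-n')-\deg\det g_{--}$. Hence
$$\sigma(X)=d_+-d_-=\deg\det g_{--}-\deg\det g_{++}.\tag{14.1}$$

**Step 5. The same number as a degree of $\Psi$.** The span of the $\varepsilon_i$ is the graph of the identity $E_+\to E_-$, and $g\varepsilon_i=a_i$. So by (13.2)
$$L'(\ell_u(z))=\mathcal L'(z)=\{((g_{++}+g_{+-})v,\,(g_{-+}+g_{--})v):v\in\mathbb C^k\},$$
that is, $\Psi(\ell_u(z))=(g_{-+}+g_{--})(g_{++}+g_{+-})^{-1}$. From $gJ_0g^*=J_0$,
$$g_{++}g_{++}^*=1+g_{+-}g_{+-}^*,\qquad g_{--}g_{--}^*=1+g_{-+}g_{-+}^*.$$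
So $\|g_{+-}^*w\|<\|g_{++}^*w\|$ and $\|g_{-+}^*w\|<\|g_{--}^*w\|$ for $w\ne0$. Hence $(g_{++}+sg_{+-})^*$ and $(g_{--}+sg_{-+})^*$ are injective, and $g_{++}+sg_{+-}$ and $g_{--}+sg_{-+}$ are invertible, for $0\le s\le1$. Letting $s$ run from $1$ to $0$ does not change degrees, so with (14.1)
$$\deg\det(\Psi\circ\ell_u)=\deg\det g_{--}-\deg\det g_{++}=\sigma(X)=\sigma(G_u).$$
This is the key claim (12.1).

**Example (continued).** For $a_1=(t-1)\varepsilon_1+(t+1)\varepsilon'_1$, Step 3 of Section 13 with $c_1'=\frac12\varepsilon_1-\frac12\varepsilon_1'$ has $\lambda(a_1,c_1')=1$ and $s_{11}=-\frac12$. So $c_1=c_1'+\frac14a_1=\frac14\big((t+1)\varepsilon_1+(t-1)\varepsilon'_1\big)$. In the eigenbasis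
$$g=\begin{pmatrix}g_{++}&g_{+-}\\g_{-+}&g_{--}\end{pmatrix}=\frac14\begin{pmatrix}5t&3t\\-3&-5\end{pmatrix},$$
so (14.1) predicts signature $0-1=-1$, which is the degree of $-z^{-1}$. Directly: $gD_{\ge0}$ is the $\mathbb Q[t]$-span of $a_1$ and $c_1$, that is, of $t(\varepsilon_1+\varepsilon_1')$ and $\varepsilon_1-\varepsilon_1'$. It contains $D_{\ge1}$, and with $n'=0$, $n=1$ we get $X=\mathbb Q(\varepsilon_1-\varepsilon_1')$, on which the form takes the value $-2$. So $\sigma(X)=-1$, as predicted.

**End of the proof.** Since $[\ell_{x+y}]=[\ell_x]+[\ell_y]$ in $H_1(\hat T)$ and $\Psi$ is defined and continuous on all of $\hat T$, (12.1) gives $\sigma(G_{x+y})=\sigma(G_x)+\sigma(G_y)$, which is (9.2). By (9.1), $\rho(x+y)=\rho(x)+\rho(y)$ under the assumptions of Section 6, hence in general. This proves Theorem B, and by Section 3 it proves Theorem A. In particular, for every 2-component 2-link $L=(K_1,K_2)\subset S^4$,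
$$\mu(L)=\mu(K_1)+\mu(K_2)\quad\text{in }\mathbb Z/16.\qquad\blacksquare$$
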